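# Disjoint unions of two free semigroups: finite presentability and residual finiteness

## 1. Two labeled copies of the natural numbers

Take the positive integers under addition, in two colors. Let $S=\{1,2,3,\dots\}\times\{1,2\}$, and let a sum take the color of its last summand:
$$(m,i)(n,j)=(m+n,\,j).$$
Both ways of bracketing $(m,i)(n,j)(p,l)$ give $(m+n+p,\,l)$, so $S$ is a semigroup. The elements of color $1$ are closed under the product and form a copy of the additive semigroup of positive integers. The same holds for color $2$, and the two copies are disjoint and fill $S$.

Put $x=(1,1)$ and $y=(1,2)$. Then $x^n=(n,1)$ and $y^n=(n,2)$, so $x,y$ generate $S$. In $S$ we have $xy=y^2$ and $yx=x^2$. These two relations suffice to define $S$. Given a word $z_1\cdots z_n$ in $x,y$, work from the right: if $z_{n-1}\ne z_n$, one relation replaces $z_{n-1}$ by $z_n$; then do the same for $z_{n-2}$, and so on. The word becomes $x^n$ or $y^n$, according to its last letter, and the elements $x^n,y^n$ $(n\ge1)$ are pairwise distinct in $S$. So $S$ is described by two generators and two relations.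

We can also tell the elements of $S$ apart in finite semigroups. Let $\mathbb Z/q\times\{1,2\}$ carry the same multiplication rule. Then $(m,i)\mapsto(m \bmod q,\,i)$ is a homomorphism onto it. Two distinct elements $(m,i),(n,j)$ have distinct images if $i\neq j$, and also if $i=j$ and $q>|m-n|$.

Now replace the positive integers by the free semigroup $F$ on two letters $a,b$, keeping the rule: on $F\times\{1,2\}$ let $(u,i)(v,j)=(uv,j)$. This is a union of two disjoint free semigroups of rank $2$. It is generated by $a_1,a_2,b_1,b_2$, where $g_i=(g,i)$. The eight relations $g_1h_j=g_2h_j$ with $g,h\in\{a,b\}$ and $j\in\{1,2\}$ define it: as before, working from the right, they make all labels of a word equal to the last one. For residual finiteness, each homomorphism $F\to Q$ with $Q$ finite gives a homomorphism $(u,i)\mapsto(\bar u,i)$ to the finite semigroup $Q\times\{1,2\}$, and we shall recall below that such $Q$ separate the points of $F$.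

In both examples the way the copies are glued together is very tame. How wild can the gluing be?

## 2. Presentations, finite quotients, and the statements

A semigroup $S$ is a *disjoint union* of subsemigroups $T_1,\dots,T_n$ if $S=T_1\cup\dots\cup T_n$ and the $T_i$ are pairwise disjoint. The products between different $T_i$ are not prescribed; they only have to be associative. The free semigroup on a set consists of the nonempty words over it, under concatenation. Its *rank* is the size of the set, which may be any nonzero cardinal. The free semigroup of rank $1$, the positive integers under addition, is the *free monogenic semigroup*.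

**Definition (presentation).** Let $X$ be a generating set of $S$, and let $R$ be a set of pairs $(p,q)$ of words over $X$ such that $p=q$ in $S$. An application of $R$ to a word replaces a factor $p$ by $q$, or a factor $q$ by $p$, for some $(p,q)\in R$. Then $\langle X\mid R\rangle$ is a presentation of $S$ if any two words that are equal in $S$ are connected by finitely many applications of $R$. The semigroup $S$ is *finitely presented* if $X$ and $R$ can be chosen finite.

**Definition (residual finiteness).** $S$ is residually finite if for any $s\neq s'$ in $S$ there is a homomorphism from $S$ onto a finite semigroup which sends $s$ and $s'$ to different elements.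

The following background is known: every semigroup which is a finite disjoint union of copies of the free monogenic semigroup is finitely presented and residually finite. The paper of N. Abu-Ghazalh and Nik Ruskuc, "On disjoint unions of finitely many copies of the free monogenic semigroup", arXiv:1205.6169 (2012), is the source of the following question. Is there a disjoint union of two copies of the free semigroup of rank $2$ which is not (a) finitely presented, (b) residually finite? The answers turn out to differ: yes for (a), no for (b).

**Theorem A.** There is a disjoint union of two free semigroups of rank $2$ which is not finitely presented.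

**Theorem B.** Let $S=A\cup B$ with $A,B$ disjoint subsemigroups, each free of arbitrary nonzero rank. Then $S$ is residually finite.

**Theorem C.**
1. For all finite ranks $m,n\ge1$ with $(m,n)\neq(1,1)$ there is a disjoint union of free semigroups of ranks $m$ and $n$ which is not finitely presented. (For $(1,1)$ it is always finitely presented, by the quoted background. So "always finitely presented" holds exactly for $m=n=1$.)
2. There are $2^{\aleph_0}$ pairwise non-isomorphic disjoint unions of two free semigroups of rank $2$. They can be chosen non-finitely presented (and they are residually finite by Theorem B), and some of them have undecidable word problem.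

Two textbook facts will be used throughout.

**Fact 1.** If $S$ is finitely presented and $X$ is any finite generating set of $S$, then $S$ has a finite presentation on $X$.

This is a Tietze transformation argument. Let $\langle Y\mid Q\rangle$ be a finite presentation of $S$. For each $y\in Y$ choose a word $\hat y$ over $X$ equal to $y$ in $S$, for each $x\in X$ choose a word $\bar x$ over $Y$ equal to $x$ in $S$, and extend both to words letter by letter. Take as relations over $X$ the pairs $(\hat p,\hat q)$ with $(p,q)\in Q$ and the pairs $(x,\hat{\bar x})$ with $x\in X$. They are finite in number and hold in $S$. If $w=w'$ in $S$ for words over $X$, then the second kind of relation turns $w$ into $\hat{\bar w}$. The words $\bar w,\bar w'$ are connected by applications of $Q$, so $\hat{\bar w}$ and $\hat{\bar w}'$ are connected by the first kind. Finally $\hat{\bar w}'$ is turned back into $w'$.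

**Fact 2.** Free semigroups are cancellative, and if $pq=p'q'$ in a free semigroup, then $p=p'$, or $p'=pv$, or $p=p'v$ for some nonempty word $v$.

The length of a word $w$ is written $|w|$. A prefix, suffix or factor of $w$ may be $w$ itself.

## 3. Marking one letter in each word

In the second example of Section 1, a product $(g_1,i_1)\cdots(g_n,i_n)$ of labeled letters equals $(g_1\cdots g_n,\,i_n)$: the word is remembered, and of all the labels only the one at the last position survives. We want to let other positions decide. Let $F$ be the free semigroup on a finite alphabet, and suppose that each $w\in F$ has a marked position $k(w)\in\{1,\dots,|w|\}$. On $S_k=F\times\{1,2\}$ put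
$$(u,i)(v,j)=\begin{cases}(uv,i)&\text{if } k(uv)\le|u|,\\(uv,j)&\text{if } k(uv)>|u|.\end{cases}\qquad(1)$$
Thus the label of the factor containing the marked position wins. This is associative if the mark behaves consistently when words are cut.

**Definition (marker).** A function $k$ as above is a marker if it satisfies

(K) whenever $w=uv$ with $u,v\in F$: if $k(w)\le|u|$ then $k(u)=k(w)$; if $k(w)>|u|$ then $k(v)=k(w)-|u|$.

In words: when $w$ is cut in two, the part which contains the marked letter of $w$ has the same letter marked. The choices $k(w)=1$ (first letter) and $k(w)=|w|$ (last letter) are markers. The middle position $k(w)=\lceil|w|/2\rceil$ is not: for $|u|=2$, $|v|=1$ we have $k(uv)=2\le|u|$ but $k(u)=1$.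

**Lemma 3.** If $k$ is a marker, then $S_k$ is a semigroup, and it is the disjoint union of $F\times\{1\}$ and $F\times\{2\}$, each isomorphic to $F$. It is generated by the elements $g_i=(g,i)$ with $g$ a letter and $i\in\{1,2\}$. For letters $g_1,\dots,g_n$ with labels $i_1,\dots,i_n$ and $w=g_1\cdots g_n$,
$$(g_1,i_1)\cdots(g_n,i_n)=(w,\,i_{k(w)}).\qquad(2)$$

*Proof.* For associativity, let $q=k(uvw)$. We show that both bracketings of $(u,i)(v,j)(w,l)$ give $(uvw,h)$, where $h$ is the label of the factor among $u,v,w$ that contains position $q$.

Consider $\big((u,i)(v,j)\big)(w,l)$. If $q>|uv|$, the label is $l$. If $q\le|uv|$, the label is that of $(u,i)(v,j)$. By (K) for the cut $(uv)w$ we have $k(uv)=q$, so this label is $i$ if $q\le|u|$ and $j$ otherwise.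

Consider $(u,i)\big((v,j)(w,l)\big)$. If $q\le|u|$, the label is $i$. If $q>|u|$, the label is that of $(v,j)(w,l)$. By (K) for the cut $u(vw)$ we have $k(vw)=q-|u|$, so this label is $j$ if $q-|u|\le|v|$, and $l$ otherwise.

If both factors have label $i$, the product (1) has label $i$. So $F\times\{i\}$ is a subsemigroup in which $(u,i)(v,i)=(uv,i)$, a copy of $F$. Formula (2) follows by induction on $n$. It is trivial for $n=1$. For $n>1$ write $w=w'g_n$. If $k(w)=n$, then (1) gives the label $i_n$. If $k(w)<n$, then (1) gives the label of the product of the first $n-1$ letters, which is $i_{k(w')}$ by induction, and $k(w')=k(w)$ by (K). Finally, by (2) the element $(w,i)$ is the product of the letters of $w$, all with label $i$. $\square$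

So two words in the generators $g_i$ are equal in $S_k$ exactly when they have the same underlying word $w$ over the alphabet and the same label at position $k(w)$. The map $(w,i)\mapsto w$ is a homomorphism $S_k\to F$.

**The approach by short relations.** To prove that some $S_k$ is finitely presented, it is natural to change the labels at unmarked positions one at a time, each time inside a short factor. Suppose there is a number $L$ such that every unmarked position of every word $w$ is also unmarked in some factor of $w$ of length at most $L$ containing it. Then the relations between words of length at most $L$ suffice: changing the label at that position of the factor is one of these relations, and two words which are equal in $S_k$ differ only in labels at unmarked positions. For the last-letter marker, $L=2$ works: a position that is not last is unmarked in the factor consisting of it and its right neighbor. For the first-letter marker use the left neighbor.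

The approach stops working as soon as there are arbitrarily long words with an unmarked position that is marked in every short factor containing it. So we should look for a marker that behaves in two different ways, with the change of behavior caused by a letter far away.

## 4. The first letter different from $a$

Let $F$ be free of finite rank at least $2$, and let $a$ be a letter. Put
$$k(w)=\begin{cases}|w| & \text{if } w \text{ is a power of } a,\\ \text{the position of the first letter of } w \text{ different from } a & \text{otherwise.}\end{cases}\qquad(3)$$

We check (K). Let $w=uv$. If $w$ is a power of $a$, then $k(w)=|w|>|u|$, and $k(v)=|v|=k(w)-|u|$. If $w$ is not a power of $a$, its first letter different from $a$ lies in $u$ or in $v$. If it lies in $u$, it is the first such letter of $u$, so $k(u)=k(w)$. If it lies in $v$, it is the first such letter of $v$, so $k(v)=k(w)-|u|$. So $k$ is a marker.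

Let us see with alphabet $\{a,b\}$ what happens. The words of length $2$ are $aa,ab,bb,ba$, with marked positions $2,2,1,1$. So the nontrivial relations between words of length $2$ are
$$a_1a_j=a_2a_j,\qquad a_1b_j=a_2b_j,\qquad b_ib_1=b_ib_2,\qquad b_ia_1=b_ia_2 .$$
The element $(baa,1)$ is represented by the four words $b_1a_ia_j$. Starting from $b_1a_1a_1$ and using these relations we can change the middle label, but never the last one: the only relations which involve the last letter are $a_1a_j=a_2a_j$, and they keep it. So $b_1a_1a_1=b_1a_1a_2$ is not a consequence of the relations of length $2$. The same thing happens at every length: the last $a$ of $ba^N$ is unmarked in $ba^N$, but marked in each proper suffix $a^r$.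

**Lemma 4.** Let $F$ be free of finite rank, let $a\ne b$ be letters, and let $k$ be a marker on $F$ with
$$k(a^r)=r\quad\text{and}\quad k(ba^r)=1\qquad\text{for all } r\ge1.\qquad(4)$$
Then $S_k$ is not finitely presented.

*Proof.* **Step 1: fixing the presentation to be refuted.** Suppose $S_k$ is finitely presented. By Fact 1 it has a finite presentation on the generators $g_i$, with relation set $R$. If $(p,q)\in R$, then $p=q$ in $S_k$. Applying the homomorphism $(w,i)\mapsto w$, which sends each generator to a letter, we see that $p$ and $q$ become the same word over the alphabet when labels are erased. In particular $|p|=|q|$. Choose $N\ge1$ which is at least the length of every word occurring in $R$.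

**Step 2: all words for one element.** Here we list the words among which a derivation has to stay. By (2) and (4), $b_1a_1^N$ and $b_1a_2^N$ both equal $(ba^N,1)$, since only the label at position $k(ba^N)=1$ counts. Again by (2), the words that represent $(ba^N,1)$ are those of the form $b_1x_1\cdots x_N$ with $x_1,\dots,x_N\in\{a_1,a_2\}$.

**Step 3: the last letter is invariant.** We show that no application of $R$ to a word $b_1x_1\cdots x_N$ changes its last letter. Let a factor $p$ be replaced by $q$, where $(p,q)$ or $(q,p)$ is in $R$. If the factor $p$ does not involve the last letter, that letter stays. If it does, then $p$ is a suffix of length at most $N$ of a word of length $N+1$. So it does not contain $b_1$ and is a word in $a_1,a_2$. Since $q$ has the same projection, it too is a word in $a_1,a_2$, of the same length $r$. By (2) and $k(a^r)=r$, a word over $\{a_1,a_2\}$ of length $r$ with last letter $a_i$ represents $(a^r,i)$. As $p=q$ in $S_k$, the words $p$ and $q$ have the same last letter. So the last letter of the whole word is unchanged.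

**Step 4: the contradiction.** The words $b_1a_1^N$ and $b_1a_2^N$ are equal in $S_k$, so they are connected by applications of $R$. All intermediate words represent $(ba^N,1)$, so Steps 2 and 3 apply to each of them, and all have the same last letter. But $a_1\neq a_2$, a contradiction. $\square$

*Proof of Theorem A.* The marker (3) satisfies (4) for any letter $b\ne a$. Take $F$ of rank $2$ and apply Lemmas 3 and 4. $\square$

## 5. Divisors and Rees quotients

We turn to Theorem B. From here to the end of Section 8, $S=A\cup B$ with $A,B$ disjoint free subsemigroups of arbitrary nonzero ranks. The symbol $|\cdot|$ means length in $A$ for elements of $A$ and length in $B$ for elements of $B$. No relation between these two lengths is assumed, since $S$ itself has no given length function. Let $S^1$ and $B^1$ denote $S$ and $B$ with an identity adjoined; $B^1$ is a free monoid, whose identity is the empty word.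

Two symmetries will save work. We may interchange the names $A$ and $B$. We may also pass to the opposite semigroup, with product $s*t=ts$: the opposite of a free semigroup is free of the same rank (reverse all words), and $S$ is residually finite if and only if its opposite is.

**Definition (divisor).** An element $t$ divides $s$ if $s\in S^1tS^1$. Equivalently, $t=s$, or $s=xt$, or $s=ty$, or $s=xty$ with $x,y\in S$.

In a free semigroup the divisors of a word are its nonempty factors. In $S_k$ a divisor of $(w,i)$ has the form $(v,j)$ with $v$ a factor of $w$.

**Definition (Rees quotient).** If $J\neq\emptyset$ is an ideal of $S$ (that is, $SJ\cup JS\subseteq J$), the Rees quotient $S/J$ is obtained by collapsing $J$ to a single element $0$ and keeping the other elements as they are.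

For example, in the free semigroup on $a,b$ let $J$ consist of all words that do not divide $ab$. Then $S/J=\{a,b,ab,0\}$, where $a\cdot b=ab$ and all other products are $0$.

**Lemma 5.** If $s\in S$ has only finitely many divisors, then $s$ can be separated from every $s'\neq s$ in a finite quotient of $S$.

*Proof.* Let $D$ be the finite set of divisors of $s$ and $J=S\setminus D$. Since $S$ is infinite, $J\neq\emptyset$. If $xty$ with $x,y\in S^1$ divides $s$, then $t$ divides $s$; so $t\in J$ implies $xty\in J$, and $J$ is an ideal. The quotient $S/J$ has $|D|+1$ elements. As $s\in D$, the element $s$ is alone in its class, and $s'$ is either another class consisting of one element or $0$. $\square$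

The same proof shows that every free semigroup is residually finite. It also shows that $B^1$ is residually finite: given two distinct words of $B^1$, let $D$ be the finite set of all factors, including the empty word, of either of them. The complement of $D$ is a nonempty ideal of $B^1$, and the finite Rees quotient by it separates the two words.

It is tempting to prove Theorem B by showing that every element has finitely many divisors. This would work for $S_k$. It does not work in general.

**Example.** Let $A$ and $B$ be any disjoint free semigroups, and on $A\cup B$ put $ub=bu=b$ for $u\in A$, $b\in B$. The product of several factors is the product of those which lie in $B$, in order, if there are any, and otherwise the product in $A$. So the multiplication is associative. Here every $b\in B$ is divisible by every element of $A$, so Lemma 5 says nothing about $b$. Note two features. Elements of $B$ do not act injectively: $ub=u'b$ for all $u,u'\in A$. And $B$ is an ideal, with a homomorphism $S\to B^1$ that is the identity on $B$ and sends $A$ to the empty word. This homomorphism separates the elements of $B$ from each other, while the elements of $A$ have only finitely many divisors.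

The proof of Theorem B shows that these two features belong together: either all translations are injective on $A$ and on $B$, and then every element has finitely many divisors; or there is an ideal inside $A$ or $B$, and then there is a homomorphism of the kind just seen.

## 6. Non-injective translations produce an ideal

**Lemma 6.** Let $c\in B$ and let $u\neq u'$ in $A$ satisfy $uc=u'c$. Then $uc\in B$ and $cS\subseteq B$. Dually, if $cu=cu'$ then $cu\in B$ and $Sc\subseteq B$. The same holds with $A$ and $B$ interchanged.

*Proof.* By the symmetries only the first statement needs proof.

**Step 1: $cS\subseteq B$.** Since $B$ is a subsemigroup, $cB\subseteq B$; it remains to show $cA\subseteq B$. Suppose $z\in A$ and $cz\in A$. Then $u(cz)=(uc)z=(u'c)z=u'(cz)$, where $u,u',cz\in A$. Cancelling in $A$ gives $u=u'$, a contradiction. So $cA\subseteq B$.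

**Step 2: $uc\in B$.** Suppose instead that $e=uc=u'c\in A$. First, $z\mapsto cz$ is injective on $A$: if $z,z'\in A$ and $cz=cz'$, then $ez=u(cz)=u(cz')=ez'$, and cancelling $e$ in $A$ gives $z=z'$. Next, $cu,cu'\in B$ by Step 1, and
$$(cu)c=c(uc)=ce=c(u'c)=(cu')c .$$
Cancelling $c$ in $B$ gives $cu=cu'$, and the injectivity just shown gives $u=u'$, a contradiction. $\square$

We shall use it in the following form:
$$\text{if } c\in B,\ u,u'\in A,\text{ and } uc=u'c\in A \text{ or } cu=cu'\in A,\text{ then } u=u'.\qquad(5)$$

**Lemma 7.** At least one of the following holds.

(N) For every $s\in S$ the maps $x\mapsto xs$ and $x\mapsto sx$ are injective on $A$ and injective on $B$.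

(I) $A$ or $B$ contains a (two-sided) ideal of $S$.

*Proof.* Suppose (N) fails: some $s$, multiplied on one side, sends two distinct elements of $A$, or two distinct elements of $B$, to the same element. Passing to the opposite semigroup and interchanging $A$ and $B$ if necessary (neither affects whether (I) holds), we may assume $us=u's$ with $u\neq u'$ in $A$. Since $A$ is cancellative, $s\notin A$; write $s=c\in B$.

By Lemma 6, $cS\subseteq B$. In particular $cu,cu'\in B$. Now $(cu)c=c(uc)=c(u'c)=(cu')c$, and cancelling $c$ in $B$ gives $cu=cu'$. So the hypothesis of the dual part of Lemma 6 holds as well, and $Sc\subseteq B$.

The ideal $S^1c^2S^1$ is therefore contained in $B$: for $s,t\in S$,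
$$c^2\in B,\qquad sc^2=(sc)c\in B,\qquad c^2t=c(ct)\in B,\qquad sc^2t=(sc)(ct)\in B.\qquad\square$$

The two cases do not exclude each other. In the semigroups $S_k$ of Section 3, (N) holds, because the first coordinate of $(u,i)(v,j)$ is $uv$. The example of Section 5 satisfies (I) but not (N). In Section 9 we shall meet a semigroup satisfying both.

## 7. Injective translations: finitely many factorizations

Assume (N). The goal is to show that Lemma 5 applies to every element.

**Lemma 8.** Assume (N). For each $e\in S$ there are only finitely many pairs $(g,h)\in S\times S$ with $gh=e$.

*Proof.* By symmetry let $e\in A$. In $A\times A$ there are exactly $|e|-1$ such pairs, and in $B\times B$ there are none. The pairs in $B\times A$ become pairs in $A\times B$ in the opposite semigroup, which also satisfies (N). So it suffices to prove that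
$$P=\{(s,y)\in A\times B:\ sy=e\}$$
is finite. Suppose that $P$ is infinite. By (N), each $s\in A$ and each $y\in B$ occurs in at most one pair of $P$: if $sy=sy'$ then $y=y'$, and if $sy=s'y$ then $s=s'$.

**Step 1: multiplying by an element of $B$ mostly lands in $A$.** We claim that for each $x\in B$ only finitely many $(s,y)\in P$ satisfy $xs\in B$. For such a pair, $xe=x(sy)=(xs)y$ is a product of two elements of $B$, so $xe\in B$ and $y$ is a suffix of the word $xe$. This word depends only on $x$ and $e$, so there are finitely many possible $y$, and each belongs to at most one pair.

**Step 2: comparing $s$ with $e$ inside $A$.** The aim is to find out what $s$ looks like, for an arbitrary $(s,y)\in P$. Apply Step 1 with $x=y$. Since $P$ is infinite, there is a pair $(s',y')\in P$ with $ys'\in A$. Then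
$$es'=(sy)s'=s(ys'),$$
and $e,s',s,ys'$ all lie in $A$. So $e$ and $s$ are prefixes of the same word of $A$. By Fact 2, either $s$ is a prefix of $e$ (possibly $s=e$), or $s=ev$ with $v\in A$.

**Step 3: the contradiction.** Infinitely many different $s$ occur in $P$, but $e$ has only $|e|$ nonempty prefixes. So by Step 2 some $(s,y)\in P$ has $s=ev$ with $v\in A$. Then
$$e=sy=evy=e(vy).$$
If $vy\in A$, the lengths in $A$ do not match. If $z=vy$ lies in $B$, then $e=ez$, so also $ez=ez^2$. But $z\ne z^2$ in the free semigroup $B$, so $x\mapsto ex$ is not injective on $B$, contradicting (N). Hence $P$ is finite. $\square$

*Proof of Theorem B in case (N).* Every $e\in S$ has finitely many divisors. The divisors $t$ with $t=e$, $e=xt$ or $e=ty$ are finitely many by Lemma 8. If $e=xty=x(ty)$, then by Lemma 8 the element $ty$ lies in a finite set that depends only on $e$, and by Lemma 8 again each element of this set has finitely many factorizations. So there are finitely many such $t$. By Lemma 5, $S$ is residually finite.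

## 8. An ideal inside $B$: a retraction onto $B^1$

Now assume (I). Interchanging $A$ and $B$ if necessary, let $I\subseteq B$ be an ideal of $S$.

**Step 1: a homomorphism $\varphi:S\to B^1$ with $\varphi|_B=\mathrm{id}$.** The purpose is to show that an arbitrary $u\in S$ multiplies $I$ in the same way as a word $\varphi(u)\in B^1$. Let $u\in S$ and fix $x\in I$. For every $y\in I$ we have $xu,\,uy\in I\subseteq B$ and
$$(xu)y=x(uy)\quad\text{in } B.\qquad(6)$$
So $x$ and $xu$ are prefixes of one word of $B$.

We show first that $xu$ is not shorter than $x$. Suppose it is. Then $x=(xu)v$ with $v\in B$. For every $y\in I$, equation (6) becomes $(xu)y=(xu)v(uy)$, and cancelling $xu$ in $B$ gives $y=v(uy)$. Choose $y\in I$ of minimal length. Then $uy\in I$, and $uy$ is strictly shorter than $y$, a contradiction.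

Hence $xu=xw$ for some $w\in B^1$. Substituting in (6) gives $xwy=x(uy)$, and cancelling $x$,
$$uy=wy\qquad\text{for all } y\in I.\qquad(7)$$
By cancellation in $B^1$, condition (7) for even a single $y$ determines $w$ from $u$. So $w$ does not depend on the choice of $x$, and we may put $\varphi(u)=w$. Thus $\varphi(u)$ is the unique element of $B^1$ with $uy=\varphi(u)y$ for all $y\in I$.

To see that $\varphi$ is a homomorphism, let $u,u'\in S$ and $y\in I$. Since $u'y\in I$,
$$\varphi(uu')y=(uu')y=u(u'y)=\varphi(u)(u'y)=\varphi(u)\varphi(u')y,$$
and cancelling $y$ gives $\varphi(uu')=\varphi(u)\varphi(u')$. For $b\in B$ the word $b$ itself satisfies the condition defining $\varphi(b)$, so $\varphi(b)=b$.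

(In the example of Section 5, with $I=B$, the definition gives $\varphi(u)=1$ for all $u\in A$.)

**Step 2: every $s\in A$ has finitely many factorizations $s=gh$.** This replaces Lemma 8, but only for elements of $A$. There are finitely many factorizations in $A\times A$ and none in $B\times B$. Let $(g,h)\in A\times B$. Then $\varphi(s)=\varphi(g)\varphi(h)=\varphi(g)h$, so $h$ is a suffix of the fixed word $\varphi(s)$, and there are finitely many such $h$. For each $h$ there is at most one $g$: if $gh=g'h=s\in A$, then $g=g'$ by (5). Now let $(g,h)\in B\times A$. Then $\varphi(s)=g\,\varphi(h)$, so $g$ is a prefix of $\varphi(s)$, and there are finitely many such $g$. For each of them there is at most one $h$, since $gh=gh'=s\in A$ implies $h=h'$ by (5).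

**Step 3: every $s\in A$ has finitely many divisors.** This is what Lemma 5 needs. The divisors $t$ with $t=s$, $s=xt$ or $s=ty$ are finitely many by Step 2. Let $s=xty$. We cannot argue as in Section 7, because $ty$ may lie in $B$, where Step 2 says nothing. But $(x,ty)$ and $(xt,y)$ are both factorizations of $s$, so by Step 2 the elements $x$, $ty$, $xt$, $y$ all lie in finite sets that depend only on $s$. We distinguish cases.

- If $t\in B$, then $\varphi(s)=\varphi(x)\,t\,\varphi(y)$, so $t$ is a factor of the word $\varphi(s)$. There are finitely many such $t$.
- If $t\in A$ and $x\in A$, then $xt\in A$ and $t$ is a suffix of the word $xt$, which lies in a finite set. There are finitely many such $t$.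
- If $t\in A$ and $y\in A$, then $t$ is a prefix of the word $ty\in A$, which lies in a finite set. There are finitely many such $t$.
- If $t\in A$ and $x,y\in B$, then $xt\notin B$, since otherwise $s=(xt)y\in B$. So $xt\in A$, and by (5) $t$ is determined by $x$ and $xt$: if $xt=xt'\in A$ with $t,t'\in A$, then $t=t'$. As $x$ and $xt$ lie in finite sets, there are finitely many such $t$.

**Step 4: separating two elements.** Let $s\neq s'$ in $S$. If one of them lies in $A$, it has finitely many divisors by Step 3, and Lemma 5 separates it from the other. If both lie in $B$, then $\varphi(s)=s\neq s'=\varphi(s')$. Since $B^1$ is residually finite (Section 5), there is a homomorphism from $B^1$ to a finite semigroup which separates $s$ and $s'$. Its composition with $\varphi$, taken onto its image, separates them in a finite image of $S$. So $S$ is residually finite.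

By Lemma 7, cases (N) and (I) cover everything, and Theorem B is proved. $\square$

In particular, the answer to (b) is no.

## 9. Unequal ranks

We now prove part 1 of Theorem C. Let $m,n\ge1$ be finite with $(m,n)\neq(1,1)$. If $m=n$, then $n\geq2$, and Section 4 with $F$ of rank $n$ gives the example. Otherwise we may assume $1\le m<n$.

The construction $S_k$ uses two copies of the same $F$, so it is not available here. What we keep is the mechanism: short words feel the last label, and one distant letter switches this off.

**Step 1: the construction.** Let $B$ be free on $y_1,\dots,y_n$, let $B_0=\langle y_1,\dots,y_m\rangle$, and let $J=B\setminus B_0$ be the set of words containing at least one of $y_{m+1},\dots,y_n$. Then $J$ is an ideal of $B$ and $y_n\in J$. Let $A$ be free on $x_1,\dots,x_m$, disjoint from $B$, and let $S=A\cup B$. Define $\varphi:S\to B$ as the identity on $B$ and as the isomorphism $A\to B_0$, $x_i\mapsto y_i$, on $A$. Products are defined as follows.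

- If $s\in J$ or $t\in J$, then $st=\varphi(s)\varphi(t)\in J$.
- If $s,t\in A\cup B_0$ and $t\in B_0$, then $st=\varphi(s)\varphi(t)\in B_0$.
- If $s,t\in A\cup B_0$ and $t\in A$, then $st$ is the element of $A$ with $\varphi(st)=\varphi(s)\varphi(t)$; it exists and is unique because $\varphi$ maps $A$ bijectively to $B_0$.

For instance, with $m=1$, $n=2$ we get $x_1y_1=y_1^2$ and $y_1x_1=x_1^2$ (the example of Section 1), but $y_2x_1=y_2y_1$.

**Step 2: $S$ is a disjoint union of free semigroups of ranks $m$ and $n$.** In all cases $\varphi(st)=\varphi(s)\varphi(t)$, and $st\in J$ if and only if $s\in J$ or $t\in J$. For associativity take a triple. If it has a member in $J$, both bracketings lie in $J$ and have the same image under $\varphi$; as $\varphi$ is the identity on $J$, they agree. If all three members lie in $A\cup B_0$, both bracketings lie in the component ($A$ or $B_0$) of the last factor and have the same image under $\varphi$; as $\varphi$ is injective on each component, they agree. So $S$ is a semigroup. The definitions show that $A$ and $B$ are subsemigroups with their free multiplications.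

As announced in Section 6, this $S$ satisfies both (N) and (I). It satisfies (N) because $\varphi(xs)=\varphi(x)\varphi(s)$ and $\varphi(sx)=\varphi(s)\varphi(x)$, where $\varphi$ is injective on $A$ and on $B$ and its target is cancellative. It satisfies (I) because $J\subseteq B$ is an ideal of $S$.

**Step 3: $S$ is not finitely presented.** We repeat the invariance argument of Lemma 4. Suppose $S$ is finitely presented. By Fact 1 it has a finite presentation on $\{x_1,\dots,x_m,y_1,\dots,y_n\}$, with relation set $R$. Let $N\ge1$ be at least the length of all words in $R$. The homomorphism $\varphi$ sends generators to letters, so the two sides of each relation have the same letterwise projection, and in particular the same length.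

Since $y_n\in J$, we have $y_nx_1^N=y_ny_1^N$ in $S$. The words representing this element are exactly the words $y_nz_1\cdots z_N$ with $z_i\in\{x_1,y_1\}$. Indeed, a representing word must have projection $y_ny_1^N$; the only generator that $\varphi$ sends to $y_n$ is $y_n$ itself, because $n>m$, and the generators sent to $y_1$ are $x_1$ and $y_1$. Conversely, each such word has a letter in $J$, so its value lies in $J$ and equals its image $y_ny_1^N$ under $\varphi$.

Apply a relation from $R$ to such a word, replacing a factor $p$ by $q$. If $p$ does not involve $z_N$, the last letter stays. If it does, then $|p|\le N$, so $p$ does not contain $y_n$; hence $p$, and also $q$ (same projection), is a word over $\{x_1,y_1\}$, both of the same length $r$. The value of such a word lies in the component of its last factor and has image $y_1^r$ under $\varphi$. So it is $x_1^r$ or $y_1^r$ according to the last letter. As $p=q$ in $S$, both have the same last letter. Thus the last letter is invariant under applications of $R$. Since $y_nx_1^N$ and $y_ny_1^N$ have different last letters, they are not connected by applications of $R$, a contradiction. This proves part 1 of Theorem C. $\square$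

## 10. Writing a set of numbers into the marker

For part 2 of Theorem C we return to $S_k$, with $F$ free on $a,b$, and look for a family of markers with one free parameter, a set $M\subseteq\{0,1,2,\dots\}$. It should be readable from products of the form $b\,a^m\,b$ with labels.

**Step 1: the markers.** For $w\in a^+$ (a power of $a$) put $k_M(w)=|w|$. If $w$ contains $b$, let $\beta_1<\dots<\beta_r$ be the positions of its letters $b$. For $1\le i\le r-1$, call $i$ an *R-gap* of $w$ if the number of letters $a$ between positions $\beta_i$ and $\beta_{i+1}$ is not in $M$. Put
$$k_M(w)=\begin{cases}\beta_{j+1}&\text{if } j \text{ is the last R-gap of } w,\\ \beta_1&\text{if } w \text{ has no R-gap.}\end{cases}$$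
For example, let $M=\{1\}$ and $w=babaab$. Then $\beta_1,\beta_2,\beta_3=1,3,6$; the gaps have sizes $1\in M$ and $2\notin M$, so the last R-gap is $2$ and $k_M(w)=\beta_3=6$. For the prefix $baba$ there is no R-gap, and the mark is at position $1$.

**Step 2: $k_M$ is a marker.** We verify (K) for $w=uv$. If $w\in a^+$, then $k_M(w)=|w|>|u|$ and $k_M(v)=|v|=k_M(w)-|u|$. Let $w$ contain $b$. If only one of $u,v$ contains $b$, that factor has the same letters $b$ and the same gaps between them as $w$; the marked position of $w$ lies in that factor, at a letter $b$, and is its marked position too. So (K) holds.

Suppose both contain $b$. Then the cut lies in a gap $i$: the letters $b$ in $u$ are those at $\beta_1,\dots,\beta_i$, with gaps $1,\dots,i-1$, and the letters $b$ in $v$ are those at $\beta_{i+1},\dots,\beta_r$, with gaps $i+1,\dots,r-1$. (Numbers of positions and gaps refer to $w$.) There are four cases.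

- $w$ has no R-gap. The marked position $\beta_1$ is in $u$. As $u$ has no R-gap, its mark is at $\beta_1$.
- The last R-gap of $w$ is $j\le i-1$. The marked position $\beta_{j+1}$ is in $u$, and $j$ is the last R-gap of $u$, so the mark of $u$ is at $\beta_{j+1}$.
- The last R-gap of $w$ is $j=i$. The marked position $\beta_{i+1}$ is the first $b$ of $v$. As $v$ has no R-gap, its mark is there.
- The last R-gap of $w$ is $j>i$. The marked position $\beta_{j+1}$ is in $v$, and $j$ is the last R-gap of $v$, so the mark of $v$ is there.

So $k_M$ is a marker. By Lemma 3, $S_M:=S_{k_M}$ is a disjoint union of two free semigroups of rank $2$, and it is residually finite by Theorem B.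

**Step 3: $S_M$ is not finitely presented.** We have $k_M(a^r)=r$ by definition. The word $ba^r$ has one letter $b$ and no gaps, so $k_M(ba^r)=1$. Thus (4) holds, and Lemma 4 applies.

**Step 4: reading off $M$.** We claim that for every $m\ge0$
$$b_1a_1^mb_2=b_1a_1^mb_1\ \text{ in } S_M\quad\Longleftrightarrow\quad m\in M.\qquad(8)$$
The word $ba^mb$ has one gap, of size $m$. If $m\in M$, then $k_M(ba^mb)=1$, and by (2) both sides equal $(ba^mb,1)$. If $m\notin M$, then $k_M(ba^mb)=m+2$, the last position, so the left side is $(ba^mb,2)$ and the right side is $(ba^mb,1)$.

**Step 5: $2^{\aleph_0}$ isomorphism classes.** We bound how many sets $M$ can give isomorphic semigroups. A product of two elements of $S_M$ has a first coordinate of length at least $2$. Conversely, an element $(uv,i)$ with $u,v\in F$ is the product $(u,i)(v,i)$. So the elements of $S_M$ that are not products of two elements are exactly $a_1,a_2,b_1,b_2$. Now fix a semigroup $T$ isomorphic to at least one $S_M$. It has exactly four elements that are not products. For each $M$ with $S_M\cong T$, an isomorphism carries $(a_1,a_2,b_1,b_2)$ to an ordering of these four elements. By (8), $M$ can be recovered from $T$ together with this ordering. There are $4!=24$ orderings, so $T$ is isomorphic to $S_M$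 for at most $24$ sets $M$. Since there are $2^{\aleph_0}$ sets $M$, and each isomorphism class accounts for at most $24$ of them, there are $2^{\aleph_0}$ isomorphism classes among the $S_M$. All of them are non-finitely presented by Step 3 and residually finite by Theorem B.

**Step 6: undecidable word problems.** The word problem of $S_M$ asks, for two given words over the generators $a_1,a_2,b_1,b_2$, whether they are equal in $S_M$. An algorithm for it would, by (8), decide for given $m$ whether $m\in M$, by comparing $b_1a_1^mb_2$ with $b_1a_1^mb_1$. If $M$ is not recursive (such $M$ exist, because only countably many sets are recursive), there is no such algorithm, and the word problem of $S_M$ is undecidable. This proves part 2 of Theorem C. $\square$
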